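# Twisted flat tori in $\mathbb{R}^3$: the extrinsic systole has order $n^{-1/2}$

## Embedded tori, their two sides, and twisting

Throughout, $T=\mathbb{R}^2/\mathbb{Z}^2$ carries the flat metric, and $H_1(T,\mathbb{Z})=\mathbb{Z}^2$ in the standard way: $(1,0)$ is the class of the $x$-circle and $(0,1)$ that of the $y$-circle. A torus embedded in $\mathbb{R}^3$ has a complement with two components. It is convenient to add a point at infinity and speak of the two closed sides of the torus in $S^3=\mathbb{R}^3\cup\{\infty\}$; removing a point from a $3$-manifold does not change $H_1$, so nothing is lost. Apart from the general definitions, all tori below are $C^1$ or piecewise smooth and locally flat, so that open and closed sides have the same homology. A class in $H_1(T)$ is trivial in a side if its image in $H_1$ of that side is zero.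

**Example 1.** For $R>r>0$ let
$$P(\alpha,\beta)=\big((R+r\cos\beta)\cos\alpha,\ (R+r\cos\beta)\sin\alpha,\ r\sin\beta\big)$$
be the torus of revolution. Let $\mu$ be the class of the $\beta$-circle (the meridian) and $\ell$ that of the $\alpha$-circle (the longitude). Then $\mu$ bounds a disc in the bounded side. The longitude $\beta=\pi$ bounds the flat disc of radius $R-r$ in the plane $z=0$, whose interior lies in the unbounded side, so $\ell$ is trivial there. Both sides in $S^3$ are solid tori. For a solid torus $V$ the kernel of $H_1(\partial V)\to H_1(V)$ is infinite cyclic, generated by the meridian, so $\pm\mu$ and $\pm\ell$ are the only primitive classes that are trivial in the respective sides.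

**Definition (unknotted).** An embedding of $T$ in $\mathbb{R}^3$ is unknotted if its image is ambient isotopic to a torus of revolution. Both closed sides in $S^3$ are then solid tori.

**Definition ($n$-twisted).** Let $n\ge1$. An embedding $f:T\to\mathbb{R}^3$ is $n$-twisted if it is unknotted and there are nonzero primitive classes $u,v\in H_1(T)$, with $u$ trivial in one side of $f(T)$ and $v$ trivial in the other, such that
$$(1,0)=u+nv,\qquad (0,1)=v .$$
Here the signs of $u,v$, and which side is which, are free. Since $(1,0),(0,1)$ is a basis of $\mathbb{Z}^2$, so is $u,v$. If $\Psi$ is the final map of an ambient isotopy of $\mathbb{R}^3$, then $\Psi f$ is $n$-twisted exactly when $f$ is.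

**Example 2.** Put $f_n(x,y)=P(2\pi x,\ 2\pi(nx+y))$. As $x$ increases by $1$ we go once along the longitude and $n$ times around the meridian, so $(1,0)=\ell+n\mu$, while $(0,1)=\mu$. So $f_n$ is $n$-twisted with $u=\ell$, $v=\mu$. Physically: take a cylinder of height $1$ and circumference $1$ and twist one end $n$ times before gluing it to the other.

**Definition (extrinsic systole).** For an embedding $f$ of $T$, $\mathrm{sys}_{\mathbb{R}^3}(f(T))$ is the diameter of the smallest ball in $\mathbb{R}^3$ that contains a non-contractible closed curve of $f(T)$. We read it as an infimum; what we use is that a loop of $f(T)$ inside a ball of diameter smaller than the systole is null-homotopic in $f(T)$.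

**Example 3.** If $R\ge3r$, the torus of revolution has systole exactly $2r$. A meridian circle fits in a ball of diameter $2r$. Conversely let a loop of class $a\ell+b\mu\neq0$ lie in a ball of diameter $d$. If $a\ne0$, the loop winds $a$ times around the $z$-axis, so the ball meets the axis; it also contains a point of the torus, at distance at least $R-r$ from the axis, so $d\ge R-r\ge2r$. If $a=0$, then $b\neq0$, so $\beta$ takes all values on the loop, $z=r\sin\beta$ takes both values $\pm r$, and $d\ge2r$.

**Definition (isometric and short).** An $n$-twisted isometric embedding is an $n$-twisted embedding that is a $C^1$-isometry onto its image. A smooth embedding $F$ of $T$ is strictly short if $\|dF\|<1$ everywhere. The Nash–Kuiper theorem (N. Kuiper, *On $C^1$-isometric imbeddings*, 1955) says: if $F:T\to\mathbb{R}^3$ is a strictly short smooth embedding, then for every $\eta>0$ there is a $C^1$ isometric embedding $f:T\to\mathbb{R}^3$ with $\sup|f-F|<\eta$.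

**Example 4.** In Example 2 take $R=3r$. Since $P_\alpha\perp P_\beta$, $|P_\alpha|\le4r$ and $|P_\beta|=r$, we get $|\partial_xf_n|^2\le(2\pi r)^2(16+n^2)$ and $|\partial_yf_n|=2\pi r$, hence $\|df_n\|^2\le(2\pi r)^2(n^2+17)$. As $n^2+17<(n+5)^2$, the choice $r=\frac1{2\pi(n+5)}$ makes $f_n$ strictly short, and its systole is $2r=\frac1{\pi(n+5)}$ by Example 3.

Two small lemmas about perturbations will be used on both halves of the talk.

**Lemma 1.** If $f,g:T\to\mathbb{R}^3$ are embeddings with $\sup|f-g|\le\eta$, then $\mathrm{sys}(g(T))\ge\mathrm{sys}(f(T))-2\eta$.

Indeed, if $c$ is a non-contractible loop of $T$ and $g(c)$ lies in a ball of diameter $d$, then $f(c)$ lies in the concentric ball of diameter $d+2\eta$.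

**Lemma 2.** Let $f:T\to\mathbb{R}^3$ be a $C^1$ embedding and $O$ a neighborhood of $f(T)$. Every smooth $g$ that is sufficiently $C^1$-close to $f$ is an embedding of the form $g=\Psi f$, where $\Psi$ is the final map of an ambient isotopy supported in $O$.

To see this, recall that embeddings of a compact manifold are open in the $C^1$ topology, so all $f_t=(1-t)f+tg$, for $t$ in a slightly larger interval than $[0,1]$, are embeddings into $O$. The map $(x,t)\mapsto(f_t(x),t)$ is then a $C^1$ embedding, and $(f_t(x),t)\mapsto g(x)-f(x)$ is a $C^1$ function on its image. Extend it to a $C^1$ time-dependent vector field with compact support in $O$; its flow from time $0$ to time $1$ carries $f$ to $g$. Smooth maps are $C^1$-dense in the $C^1$ maps $T\to\mathbb{R}^3$, so such $g$ exist.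

## How large can the systole of an $n$-twisted flat torus be?

The problem comes from Sahana Vasudevan, "Twisted embeddings of tori have small extrinsic systole", arXiv:2507.23766 (2025). Two facts are given with it.

(i) There is a universal constant $A$ such that every $n$-twisted isometric embedding satisfies $\mathrm{sys}_{\mathbb{R}^3}(T)\le A\,n^{-1/3}$.

(ii) For each $n$ there is an $n$-twisted isometric embedding with systole between $c_1n^{-1}$ and $c_2n^{-1}$, with universal $0<c_1\le c_2$. It is obtained by perturbing a $1$-Lipschitz map onto a torus of revolution of size comparable to $n^{-1}$, as in Example 4.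

**Question.** Is there a constant $C$ such that, for every $n\ge1$, every $n$-twisted isometric embedding of $T$ satisfies $\mathrm{sys}_{\mathbb{R}^3}(T)\le C\,n^{-1}$?

In other words: is twisting a round torus the best one can do, up to constants? By (i), a negative answer means that there are $n_k\to\infty$ and $n_k$-twisted isometric embeddings $T_k$ with $n_k\,\mathrm{sys}_{\mathbb{R}^3}(T_k)\to\infty$. The answer is negative, and the true order can be found.

**Theorem A.** For every integer $n\ge1$ there is an $n$-twisted isometric embedding of $T$ with $\mathrm{sys}_{\mathbb{R}^3}\ge\frac1{700}\,n^{-1/2}$. Hence $n\cdot\mathrm{sys}\ge\sqrt n/700\to\infty$, and no constant $C$ as in the Question exists.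

**Theorem B.** There is a universal $C$ such that every $n$-twisted $C^1$ embedding $f:T\to\mathbb{R}^3$ with $|df|\le1$ (in particular every $n$-twisted isometric embedding) satisfies $\mathrm{sys}_{\mathbb{R}^3}(f(T))\le C\,n^{-1/2}$.

Together, for every $n$,
$$\tfrac1{700}\,n^{-1/2}\le\sup_{f\ n\text{-twisted isometric}}\mathrm{sys}_{\mathbb{R}^3}(f(T))\le C\,n^{-1/2},$$
so the sharp order is $n^{-1/2}$, and the exponent in (i) is improved as well. The proofs use neither (i) nor (ii).

## Round tori stop at order $1/n$

For a single fixed $n$ there is little to see. Since $T$ has diameter $\sqrt2/2$, a $1$-Lipschitz image lies in a ball of radius $\sqrt2/2$ about any of its points, so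
$$\mathrm{sys}_{\mathbb{R}^3}(f(T))\le\sqrt2 \tag{1}$$
always. From below, for $n=1$, Example 4 gives a strictly short $1$-twisted torus of systole $\frac1{6\pi}$. Everything is in the behavior as $n\to\infty$.

A natural first try is to keep the torus of revolution and choose the radii and the parametrization more cleverly than in Example 4. This cannot work.

**Proposition 3.** Let $f$ be a $1$-Lipschitz $n$-twisted embedding whose image is a torus of revolution. Then $\mathrm{sys}(f(T))\le\frac1{\pi n}$.

**Proof.** By Example 1, $\{u,v\}=\{\pm\ell,\pm\mu\}$ in one of the two orders. The image of the $x$-circle has length at most $1$ and class $u+nv$. The metric of the torus is $r^2d\beta^2+(R+r\cos\beta)^2d\alpha^2$. If $v=\pm\mu$, the curve has $\beta$-degree $\pm n$, so its length is at least $2\pi rn$; thus $2r\le\frac1{\pi n}$, and a meridian circle fits in a ball of diameter $2r$. If $v=\pm\ell$, the curve has $\alpha$-degree $\pm n$, so $2\pi(R-r)n\le1$, and the inner equator fits in a ball of diameter $2(R-r)\le\frac1{\pi n}$. $\square$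

The exact point of failure: on a round torus the class $u+nv$ has no representative shorter than $n$ trips around the tube. We must find a surface of unit systole on which this class, which is that of a curve of length at most $1$ in $T$, has much shorter representatives.

## A tube that turns about one of its own points

Let a circle of radius $\frac12$ in the half-plane $\{\varphi=\text{const}\}$ pass through the point at distance $3$ from the $z$-axis, and let it turn $K$ times about that point, not about its own center, while the half-plane goes once around the axis. Up to the direction of turning, this is a $K$-fold twisted tube. But one curve on it does not notice the twisting at all: the fixed point sweeps out a round circle of length $6\pi$, and (Step A2) this circle has class $u+Kv$. So $K$ twists are free along one curve.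

They are not free elsewhere. Write $(\varphi,\psi)$ for the angles along and around the tube, with $\psi=0$ the fixed curve. The obvious parametrization would be $\varphi=2\pi x$, $\psi=2\pi(y+(n-K)x)$ with $0\le K\le n$, the remaining $n-K$ twists being put in by hand. With the formulas of Step A1, the $x$-derivative at the far points $\psi=\pi$ has size at least $\pi n$ for every choice of $K$: in the coordinate $w$ used there, $w_\varphi=-iKe^{-iK\varphi}$ and $w_\psi=-\frac i2e^{-iK\varphi}$ at $\psi=\pi$, so
$$|2\pi w_\varphi+2\pi(n-K)w_\psi|=2\pi\big(K+\tfrac{n-K}2\big)\ge\pi n .$$
We have to scale by $1/n$ again. The trouble is that we advance in $\varphi$ at the far points just as fast as at the near ones.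

The way out is to advance in $\varphi$ mostly while $\psi$ is near $0$. Cut the $\varphi$-circle into $J$ parts. Going once around the tube, linger near $\psi=0$, at $|\psi|\lesssim1/J$, and advance there by $2\pi/J$ in $\varphi$; the cost is about $\frac KJ\cdot\frac1J+O(1)$. After $J$ such trips we have closed up in $\varphi$ and gained $J$ extra twists, at total length about $J$ if $K\lesssim J^2$. The second parameter must move in $\varphi$ at fixed $\psi$, also at the far points, but it is enough to move by $2\pi/J$ per unit, at cost about $K/J$. Both are $O(J)$ when $K\approx J^2$. So $n=K+J$ twists cost a Lipschitz constant of order $J\approx\sqrt n$, with a surface of systole at least $1$. This is Theorem A.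

## Proof of Theorem A

**Step A1. The surface.** We fix the numbers and write the turning tube as a formula. Given $n\ge1$, let $J=\lceil\sqrt n\,\rceil$ and $K=n-J$. Then $0\le K\le n\le J^2$ and $J\le\sqrt n+1\le2\sqrt n$. (For $n=4$: $J=2$, $K=2$.) For $\varphi,\psi\in\mathbb{R}/2\pi\mathbb{Z}$ put
$$c(\psi)=\tfrac12(1-e^{-i\psi}),\qquad w=w_1+iw_2=e^{-iK\varphi}c(\psi),$$
$$G(\varphi,\psi)=\big((3+w_1)\cos\varphi,\ (3+w_1)\sin\varphi,\ w_2\big).$$
We have $|w|=|c(\psi)|=|\sin(\psi/2)|\le1$. Hence $3+w_1\ge2>0$, so a point of the image determines $\varphi$, then $w$, then $c(\psi)$, then $\psi$: $G$ is injective. In cylindrical coordinates $(\rho,\theta,z)=(3+w_1,\varphi,w_2)$, the vector $G_\psi$ lies in the half-plane and has length $|w_\psi|=|c'|=\frac12$, whereas $G_\varphi$ has angular component $3+w_1\neq0$. So $G$ is a smooth embedding, and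
$$|G_\psi|=\tfrac12,\qquad |G_\varphi|=\big(|w_\varphi|^2+(3+w_1)^2\big)^{1/2}=\big(K^2|c|^2+(3+w_1)^2\big)^{1/2}\le K|\sin(\psi/2)|+4. \tag{2}$$

**Step A2. The topology of the surface.** We show that $G$ is unknotted and find the classes trivial in its sides. Let $\gamma_0$ and $v$ be the classes of the $\varphi$-circle and the $\psi$-circle. For $\lambda\in[0,1]$ let $G^\lambda$ be defined by the same formulas with $c$ replaced by $\frac{1-\lambda}2-\frac12e^{-i\psi}$. Again $|w|\le1$, each half-plane contains a round circle, and the argument of Step A1 shows that $G^\lambda$ is a smooth embedding. By isotopy extension there is an ambient isotopy carrying $G=G^0$ to $G^1$ as maps. For $G^1$ we have $w=-\frac12e^{-i(K\varphi+\psi)}$, so the image is the torus of revolution with $R=3$, $r=\frac12$. The class $v$ is trivial in its bounded side. On the curve $\psi=-K\varphi+\text{const}$ the value of $w$ is constant, so this is a longitude, trivial in the unbounded side. As $\varphi$ increases by $2\pi$ along it, $\psi$ changes by $-2\pi K$, so its class is $u:=\gamma_0-Kv$. Hence $G$ is unknotted, $u,v$ are trivial in its two sides, and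
$$\gamma_0=u+Kv .$$

**Step A3. The systole of the surface is at least $1$.** Let a loop on $G(T)$ of class $a\gamma_0+bv\ne0$ lie in a ball $B$ of diameter $d$.

If $a\neq0$, the loop has winding number $a\ne0$ about the $z$-axis. If $B$ missed the axis, the loop would be contractible in the complement of the axis, so $B$ meets the axis. All points of $G(T)$ are at distance at least $2$ from the axis, so $d\ge2$.

If $a=0$, then $b\ne0$ and $\psi$ restricted to the loop has degree $b\neq0$, hence is surjective. The loop contains a point with $\psi=0$, which lies on the circle $\mathcal{C}=\{w=0\}$ of radius $3$, and a point with $\psi=\pi$, where $|w|=1$. The distance from a point with $\rho=3+w_1>0$ to $\mathcal{C}$ is $((\rho-3)^2+z^2)^{1/2}=|w|$. So the two points are at distance at least $1$, and $d\ge1$.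

**Step A4. A parametrization with Lipschitz constant $O(J)$.** We write down the lingering parametrization, check its homology and bound its derivative. Let $\beta:\mathbb{R}\to[0,\frac52]$ be smooth and $1$-periodic, with $\int_0^1\beta=1$ and support in $(\frac14,\frac34)+\mathbb{Z}$; this is possible since $\frac52\cdot\frac12>1$. Let
$$Y(p)=\int_0^p\Big(\tfrac1J+\big(1-\tfrac1J\big)\beta(s)\Big)ds,\qquad Z(p)=\int_0^p\beta\big(s+\tfrac12\big)ds .$$
Then $Y(p+1)=Y(p)+1$ and $Z(p+1)=Z(p)+1$. Moreover $0<Y'\le3$ and $Y(p)=p/J$ for $|p|\le\frac14$, while $0\le Z'\le4$ and $Z'$ vanishes unless $|p|\le\frac14$ modulo $1$. Define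
$$H(p,q)=(\varphi,\psi)=\Big(\tfrac{2\pi}J\big(q+Z(p)\big),\ 2\pi Y(p)\Big),\qquad F(x,y)=G\big(H(Jx+y,\,-y)\big).$$

*Homology.* $Y$ is a diffeomorphism of $\mathbb{R}$, and for fixed $p$ the first coordinate of $H$ is affine in $q$ with nonzero slope, so $H$ is a diffeomorphism of $\mathbb{R}^2$. So is $(x,y)\mapsto(Jx+y,-y)$. Under $x\mapsto x+1$ we have $(p,q)\mapsto(p+J,q)$, hence $(\varphi,\psi)\mapsto(\varphi+2\pi,\psi+2\pi J)$. Under $y\mapsto y+1$ we have $(p,q)\mapsto(p+1,q-1)$, hence $(\varphi,\psi)\mapsto(\varphi+\frac{2\pi}J(-1+1),\psi+2\pi)=(\varphi,\psi+2\pi)$. The induced map of lattices sends the two generators to $(1,J)$ and $(0,1)$ in units of $2\pi$ and has determinant $1$. So $(x,y)\mapsto(\varphi,\psi)$ descends to a diffeomorphism of tori, $F$ is a smooth embedding of $\mathbb{R}^2/\mathbb{Z}^2$ with image $G(T)$, and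
$$(1,0)=\gamma_0+Jv=u+(K+J)v=u+nv,\qquad(0,1)=v .$$
Thus $F$ is $n$-twisted.

*Derivatives.* By (2),
$$|\partial_p(G\circ H)|\le\pi Y'+\tfrac{2\pi}JZ'\big(K|\sin\pi Y|+4\big).$$
Where $Z'\ne0$ we have $|p|\le\frac14$ modulo $1$, so $Y=p/J$ up to integers and $|\sin\pi Y|\le\frac\pi{4J}$. Using $K\le J^2$ and $J\ge1$,
$$|\partial_p(G\circ H)|\le3\pi+\tfrac{8\pi}J\Big(\tfrac{K\pi}{4J}+4\Big)\le3\pi+2\pi^2+32\pi<130 .$$
In the other direction,
$$|\partial_q(G\circ H)|\le\tfrac{2\pi}J(K+4)\le2\pi(J+4)\le10\pi J<31.5\,J .$$
Since $F_x=J\,\partial_p(G\circ H)$ and $F_y=(\partial_p-\partial_q)(G\circ H)$, we get $|F_x|\le130J$ and $|F_y|\le130+31.5J\le161.5J$. Hence $\|dF\|\le(130^2+161.5^2)^{1/2}J\le208J$.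

**Step A5. Passing to an isometric embedding.** We scale down to a strictly short map, apply Nash–Kuiper, and check that neither the systole nor the twisting is lost. Let $\lambda=\frac1{300J}$. Then $\lambda F$ is a strictly short smooth embedding of $T$ with systole at least $\lambda$, by Step A3. For $0<\eta\le\lambda/20$ choose a $C^1$ isometric embedding $f$ with $\sup|f-\lambda F|<\eta$. By Lemma 1,
$$\mathrm{sys}(f(T))\ge\lambda-2\eta\ge0.9\lambda=\frac{0.9}{300J}\ge\frac{0.9}{600\sqrt n}\ge\frac1{700\sqrt n}.$$

It remains to see that $f$ is $n$-twisted when $\eta$ is small. This needs an argument, since $f$ is only $C^0$-close to $\lambda F$. Let $N\cong T\times[-1,1]$ be a tubular neighborhood of $\lambda F(T)=T\times0$, and take $\eta$ so small that the $\eta$-neighborhood of $\lambda F(T)$ lies in $\operatorname{int}N$. Then $f(T)\subset\operatorname{int}N$, and the straight-line homotopy shows $f\simeq\lambda F$ in $N$. By Lemma 2 there is an ambient isotopy supported in $\operatorname{int}N$, with final map $\Theta$, such that $\Theta f$ is smooth; also $\Theta f\simeq f\simeq\lambda F$ in $N$. Since $\lambda F:T\to N$ is a homotopy equivalence, $\Theta f(T)$ is $\pi_1$-injective in $N$, that is, incompressible.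 By Waldhausen (*On irreducible 3-manifolds which are sufficiently large*, Ann. of Math. 87 (1968), Prop. 3.1, Cor. 3.2), such a torus in $T\times[-1,1]$ is isotopic to $T\times0$ by an ambient isotopy of $N$ fixed on $\partial N$. Composing with $\Theta$ and extending by the identity, we obtain an ambient isotopy of $\mathbb{R}^3$, supported in $N$, whose final map $\Phi$ satisfies
$$\Phi f=\lambda F\alpha$$
for some homeomorphism $\alpha$ of $T$. Inside $N$ we have $\lambda F\alpha=\Phi f\simeq f\simeq\lambda F$, and $\lambda F:T\to N$ is a homotopy equivalence, so $\alpha$ is homotopic to the identity and acts trivially on $H_1(T)$. Hence $f=\Phi^{-1}\lambda F\alpha$ is unknotted, and the classes $u,v$ that are trivial in the sides of $\lambda F(T)$ are trivial in the corresponding sides of $f(T)$. So $f$ is $n$-twisted, and Theorem A is proved. $\blacksquare$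

## Counting tetrahedra in lens spaces

Why can one not do better than $n^{-1/2}$? The obstruction is that a torus of large systole, seen at the scale of its systole, is a simple object: it can be cut into few cells. If it were also highly twisted, it would give an economical triangulation of a $3$-manifold that does not have one.

**Definition (singular triangulation).** A possibly singular triangulation of a closed $3$-manifold is a finite set of tetrahedra with their faces glued in pairs by affine maps, so that the quotient is the manifold. Two faces of one tetrahedron may be glued together. For a manifold with boundary, some faces are left free. For example, two tetrahedra glued along all four faces by the identity give $S^3$.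

If a ball has its boundary sphere divided into triangles, coning from an interior point divides it into as many tetrahedra. In the same way a disc whose boundary circle has $k\ge1$ edges is divided into $k$ triangles. For $k=1$ this is one triangle with two sides glued, which is allowed.

**Definition (the lens space $L(p,1)$).** Let $u,v$ be a basis of $H_1$ of a torus. Glue to the torus, on its two sides, two solid tori: one with meridian $u$ and one with meridian $u+pv$. The result is $L(p,1)$, up to orientation. For example, $H_1(L(p,1))=\mathbb{Z}^2/\langle u,u+pv\rangle\cong\mathbb{Z}/p$; for $p=1$ the meridians meet once and we get $S^3$.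

**Theorem (Jaco–Rubinstein–Tillmann, *Minimal triangulations for an infinite family of lens spaces*, J. Topology 2 (2009)).** For $k\ge2$, every (possibly singular) triangulation of $L(2k,1)$ has at least $2k-3$ tetrahedra.

Here is the plan. Let $\delta$ be the systole of an $n$-twisted torus, scale so that it becomes about $2$, and let $L=2/\delta$ be the new side length of the flat torus. Inside a unit cube the torus has no non-contractible loops, so after a simplification it meets each cube in discs. One of its sides, $W$, is a solid torus with meridian $u$; fill the other side by a new solid torus with meridian $u+(n+e)v=(1,e)$, where $e\in\{0,1\}$ makes $n+e$ even. This meridian is a short curve on the flat torus, of length at most $\sqrt2L$. We obtain $L(n+e,1)$, and the cubes give a triangulation of it.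

How many tetrahedra? The straightforward count takes all unit cubes of a box around the torus. The box has sides of order $L$, so this gives $O(L^3)$ cells, hence $n\le CL^3$ and only $\delta\le Cn^{-1/3}$, the exponent of (i). The loss occurs exactly at the empty cubes: the torus has area $O(L^2)$ and meets only $O(L^2)$ cubes. Empty cubes need not be kept separate; merging the empty runs in each vertical column leaves $O(L^2)$ cells (Step B5). This turns $L^3$ into $L^2$.

## Proof of Theorem B

Below, $C$ denotes universal constants that may change from line to line.

**Step B1. Scaling.** We replace $f$ by a smooth torus at the scale of its systole. Let $\delta=\mathrm{sys}(f(T))$. We have $\delta\le\sqrt2$ by (1). Also $\delta>0$: $f^{-1}$ is uniformly continuous on $f(T)$, so loops of $f(T)$ in sufficiently small balls come from loops in small discs of $T$. For $n<4$ the theorem follows from $\delta\le\sqrt2$, so let $n\ge4$.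

By Lemmas 1 and 2 there is a smooth $n$-twisted embedding $g$ with $|dg|\le2$ and systole at least $0.95\,\delta$. Scale domain and range by $2/\delta$ and put $L=2/\delta\ge\sqrt2$. Now
$$g:\mathbb{R}^2/(L\mathbb{Z})^2\to\mathbb{R}^3$$
is $2$-Lipschitz with systole at least $1.9>\sqrt3$. From here on we also write $T$ for the image. Let $V,W\subset S^3$ be the closed sides of $T$, solid tori, named so that $v$ is trivial in $H_1(V)$ and $u$ in $H_1(W)$. As $u$ is primitive, it is up to sign the meridian of $W$. A closed unit cube lies in a ball of diameter $\sqrt3$, so whatever unit cubical grid we choose, we have: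

(I) For every closed unit grid cube $Q$, every loop in $T\cap Q$ is null-homotopic in $T$.

Choose $e\in\{0,1\}$ with $n+e$ even, and let $\gamma\subset T$ be the image of a straight closed geodesic of class $(1,e)=u+(n+e)v$, a simple closed curve of length at most $\sqrt2L$ in the flat torus.

**Step B2. A grid in general position that meets $T$ rarely.** We choose the position of the grid by averaging. Consider the unit cubical grid translated by $\tau\in[0,1]^3$, with $i$-skeleton $X^i$. For almost every $\tau$: $T$ misses $X^0$ (since $T+\mathbb{Z}^3$ has measure zero); $T$ is transverse to $X^1$ and to the grid planes (Sard's theorem for the coordinate projections of $T$ to the coordinate planes and axes); $\gamma$ misses $X^1$ (its projections to coordinate planes have measure zero) and is transverse to $X^2$ (Sard for the coordinates on $\gamma$).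

Put $A=|T\cap X^1|$ and $m=|\gamma\cap X^2|$. The grid lines in direction $e_3$ are the fibers over $(\tau_1,\tau_2)+\mathbb{Z}^2$ of the projection to the first two coordinates. By the area formula, the average number of points of $T$ on them is the integral over the flat torus of the Jacobian of the projected map. That map is $2$-Lipschitz, so its Jacobian is at most $4$ and the integral is at most $4L^2$. Adding the three directions, $\int A\,d\tau\le12L^2$. Similarly the average number of points of $\gamma$ on planes $x_i\in\tau_i+\mathbb{Z}$ is at most the length of $g(\gamma)$, at most $2\sqrt2L$, so $\int m\,d\tau\le6\sqrt2L$. Hence we can fix a generic $\tau$ with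
$$A+m\le12L^2+6\sqrt2L\le CL^2 .\tag{3}$$
By transversality, $T\cap X^2$ is a graph with the $A$ points of $T\cap X^1$ as vertices (and possibly circles without vertices in open faces), and for each cube $Q$ the set $T\cap Q$ is a compact surface with boundary $T\cap\partial Q$.

**Step B3. Disc swaps.** This is the move by which $T$ will be simplified; we check that it preserves everything we need. Let $Q$ be a cube and $E\subset\operatorname{int}Q$ a piecewise smooth disc with $E\cap T=\partial E=c$, meeting $T$ transversally along $c$. By (I), the simple closed curve $c$ is null-homotopic in $T$, so it bounds a disc $D\subset T$. The disc $D$ may leave $Q$. Put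
$$T'=(T\setminus\operatorname{int}D)\cup E .$$
Let $h:T\to T'$ be a homeomorphism that is the identity off $\operatorname{int}D$ and maps $D$ to $E$, and let $\gamma'=h(\gamma)$.

*Topology is preserved.* The interior of $E$ is connected and misses $T$; say $E\subset V$, the other case being identical with the roles of $V,W$ exchanged. The sphere $\Sigma=D\cup E$ separates $S^3$ into two balls, by Alexander's theorem. The connected set $\operatorname{int}W\cup(T\setminus D)$ misses $\Sigma$, so it lies on one side of $\Sigma$. Let $\beta$ be the closed ball on the other side. Its interior misses $W\cup T$, so $\beta\subset V$. Let $V'$ be the closure of $V\setminus\beta$. Then $V=V'\cup_E\beta$ and $T'$ has the two sides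
$$V',\qquad W'=W\cup_D\beta .$$
Attaching a ball along a disc in the boundary does not change the homeomorphism type of a $3$-manifold, so $V'\cong V$ and $W'\cong W$ are solid tori. The class $u$ is represented by a loop in $T\setminus D$, since loops can be pushed off a disc. This loop is fixed by $h$ and null-homologous in $W\subset W'$. Likewise represent $v$ by a loop in $T\setminus D$. It is null-homologous in $V$, and $V$ retracts onto $V'$ by retracting $\beta$ to $E$, with $T\setminus D$ fixed. So the loop is null-homologous in $V'$. Thus $h_*u$ and $h_*v$ are trivial in $W'$ and $V'$.

*Property (I) is preserved.* Consider a loop in $T'\cap Q'$ for a cube $Q'$. If $Q'\ne Q$, it misses $E\subset\operatorname{int}Q$. If $Q'=Q$, homotope it inside $T'\cap Q$ so that it misses a point of $\operatorname{int}E$, then push it radially from this point out of $\operatorname{int}E$. In both cases we get a loop in $(T\setminus\operatorname{int}D)\cap Q'$. It is null-homotopic in $T$ by (I), and it is fixed by $h$, so it is null-homotopic in $T'$.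

*Nothing increases.* Since $c$ and $E$ miss $X^2$, the set $T'\cap X^2=(T\setminus D)\cap X^2$ is a union of components of $T\cap X^2$, near which $T'$ coincides with $T$. Also $\gamma'\cap X^2\subset\gamma\cap X^2$. In particular transversality to the grid persists, and every cube met by $T'$ is met by $T$.

**Step B4. Arcs in faces, discs in cubes.** We apply swaps until $T$ meets open faces only in arcs and cubes only in discs. Measure the complexity of $T$ by
$$\kappa(T)=|T\cap X^1|+\#\{\text{circle components of }T\cap(\text{open faces})\}.$$
By the last point of Step B3, a swap never increases $\kappa$, and it lowers $\kappa$ if $D$ contains a circle of $T\cap\partial Q'$ for some cube $Q'$: such a circle either meets $X^1$ or lies in an open face, and it disappears.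

*A pushing device.* For each cube $Q$ there is a smooth vector field, supported near $\partial Q$, tangent to $T$ along $T$, and pointing strictly into $Q$ at all points of $\partial Q$ (with positive inward component for each face containing the point). Locally: away from $T$ take the direction to the center of $Q$. At a point of $T$ in an open face, transversality gives a tangent vector of $T$ pointing inward. At a point of $T$ on an open edge, the tangent plane of $T$ projects isomorphically onto the normal plane of the edge, so it contains a vector with both inward components positive. There are no points of $T$ at corners. The conditions are convex, so a partition of unity gives the field. Its flow $\phi_t$ preserves $T$ and maps $Q$ into $\operatorname{int}Q$ for $t>0$. Note that $T$ is smooth near $X^2$ also after swaps.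

*(a) Circles in open faces.* Suppose $T\cap\sigma$ has a circle component for some open face $\sigma$. Take an innermost one, $c$. It bounds a disc $E_0\subset\sigma$ with $\operatorname{int}E_0\cap T=\emptyset$, since any component of $T$ inside would be a circle. Let $D_0\subset T$ be the disc bounded by $c$, which exists by (I). Near $c$, the torus crosses $\sigma$, with $D_0$ on one side and $T\setminus D_0$ on the other. Let $Q$ be the cube containing $\sigma$ into which $T\setminus D_0$ leaves $c$. With the flow of $Q$ and small $\varepsilon>0$, set $E=\phi_\varepsilon(E_0)$. Then $E\subset\operatorname{int}Q$ and $E\cap T=\phi_\varepsilon(E_0\cap T)=\phi_\varepsilon(c)=\partial E$. The curve $\phi_\varepsilon(c)$ bounds in $T$ the disc $D=D_0\cup\bigcup_{0\le t\le\varepsilon}\phi_t(c)$, which contains $c$. Swapping removes $c$, so $\kappa$ drops. (On the other side of $\sigma$ the curve would have bounded a smaller disc, not containing $c$; this is why the choice of $Q$ matters.)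

*(b) Components that are not discs.* Suppose some component of $S=T\cap Q$ is not a disc. No component of $S$ is closed: it would be all of $T$, and $T\subset Q$ contradicts (I). The boundary circles of $S$ lie in the sphere $\partial Q$. Among the circles that bound non-disc components, choose one, $b$, that is innermost: it bounds a disc $E_0\subset\partial Q$ whose interior contains no other circle of this kind. The circles of $\partial S$ in $\operatorname{int}E_0$ then all bound disc components of $S$. Let $b_1,\dots,b_k$ be the outermost of them in $E_0$, let $D_i$ be the disc component of $S$ with boundary $b_i$, and let $P$ be $E_0$ with the open discs bounded by the $b_i$ removed. Then $P\cap S=b\cup b_1\cup\dots\cup b_k$. The discs $D_i$ have thin, pairwise disjoint product neighborhoods in $Q$ that miss the rest of $S$; take in each a parallel copy $D_i^+$ of $D_i$, on the side on which $P$ meets $b_i$. Cut $P$ back to the boundaries of the $D_i^+$ and add the $D_i^+$. The result is a disc $E_1\subset Q$ with $\partial E_1=b$ and $E_1\cap T=b$. Set $E=\phi_\varepsilon(E_1)$. Then $E\subset\operatorname{int}Q$ and $E\cap T=\partial E=c$ with $c=\phi_\varepsilon(b)$.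

Let $F$ be the component of $S$ bounded in part by $b$. The curve $c$ cuts $F$ into an annulus between $b$ and $c$ and a surface $F_1\cong F$. Let $D\subset T$ be the disc bounded by $c$. If $D$ lies on the annulus side of $c$, it contains $b$. Otherwise $F_1\subset D$. If the boundary of $F_1$ were only $c$, then $F_1$ would equal $D$, and $F$ would be a disc, a contradiction. So $F_1$ has another boundary circle, and it lies in $D\cap\partial Q$. In both cases $D$ contains a circle of $T\cap\partial Q$, and the swap lowers $\kappa$.

After finitely many swaps we reach $T^*,V^*,W^*,\gamma^*$ and classes $u^*,v^*$ (the images of $u,v$) with the same topology: $V^*,W^*$ are solid tori, $u^*$ is trivial in $W^*$, $v^*$ is trivial in $V^*$, and $\gamma^*$ is a simple closed curve of class $u^*+(n+e)v^*$. Now $T^*$ meets every open face only in arcs and every cube only in discs. We still write $A=|T^*\cap X^1|$ and $m=|\gamma^*\cap X^2|$; they have not increased, so (3) holds. Moreover $m\ge1$: otherwise $\gamma^*$ would lie in a single disc of $T^*\cap Q$, but it is not null-homotopic.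

**Step B5. A background cell structure with $O(L^2)$ cells.** Now we carry out the merging of empty cubes. Let $\mathcal{Y}$ be the set of closed grid cubes meeting the torus $T$ of Step B2. Divide the flat torus into $\lceil L\rceil^2$ squares of side at most $1$. Each has image of diameter at most $2\sqrt2<3$, which meets at most $4$ grid layers in each direction, so at most $64$ cubes. Hence $|\mathcal{Y}|\le64\lceil L\rceil^2\le CL^2$. The flat torus has diameter $\frac{\sqrt2}2L$, so $T$ has diameter at most $\sqrt2L$, and the smallest box $B$ of grid cubes containing $\mathcal{Y}$ has sides at most $\sqrt2L+2\le4L$. So $B$ consists of at most $16L^2$ vertical columns.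

In each column keep the cubes of $\mathcal{Y}$ and merge each maximal run of consecutive cubes not in $\mathcal{Y}$ into one long box. Subdivide every vertical wall of a column, and every vertical grid line in $B$, at the heights of the horizontal squares used by the adjacent columns. Add the outer ball $S^3\setminus\operatorname{int}B$. This is a cell decomposition $\mathcal{K}$ of $S^3$ into embedded closed cells. A horizontal square is the top or bottom of a cube of $\mathcal{Y}$, or of a column, so there are at most $2|\mathcal{Y}|+32L^2$ of them. Horizontal edges are sides of horizontal squares, and the vertices are corners of horizontal squares, so there are at most $4$ times as many horizontal edges as squares, and at most as many vertical edges as vertices. Hence $\mathcal{K}$ has at most $CL^2$ edges. Each edge lies on at most $4$ two-cells: a vertical edge lies on at most four walls; a horizontal edge lies on at most two wall pieces and two horizontal squares.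

If $T$ meets a closed grid square or a grid edge, then all cubes containing it meet $T$ and belong to $\mathcal{Y}$. So the square or edge was not merged or subdivided and is a cell of $\mathcal{K}$. Moreover $T\subset\operatorname{int}\bigcup\mathcal{Y}$, so $T$ misses the long boxes and the outer ball. By Step B3, $T^*$ meets only cubes that $T$ meets, so the same statements hold for $T^*$.

**Step B6. Cutting along $T^*$ and $\gamma^*$.** We refine $\mathcal{K}$ to a cell structure that contains $T^*$ and $\gamma^*$, and triangulate $W^*$. Subdivide $\mathcal{K}$ by $T^*$, and $T^*$ further by $\gamma^*$.

*Edges.* The $A$ points of $T^*\cap X^1$ cut edges of $\mathcal{K}$ and create at most $A$ more. Each of these points lies on a grid edge belonging to four faces, with one arc of $T^*$ entering each face. So the graph $T^*\cap X^2$ has all degrees $4$, and as it has no circles without vertices, it has $2A$ arcs. The $m$ points of $\gamma^*\cap X^2$ cut these arcs into $2A+m$ edges, and cut $\gamma^*$ into $m$ edges. The total is at most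
$$CL^2+A+(2A+m)+m\le CL^2 .$$

*Two-cells.* These are the two-cells of $\mathcal{K}$ cut along the disjoint proper arcs of $T^*$ (only unit grid squares are cut), and the discs of $T^*\cap Q$ cut along the disjoint proper arcs of $\gamma^*$. All are closed discs. Their boundary circles contain vertices: the boundary of a disc of $T^*\cap Q$ is not a circle in an open face, so it meets $X^1$.

*Three-cells.* These are the cubes of $\mathcal{Y}$ cut along disjoint properly embedded discs, which are balls by Alexander's theorem, together with the long boxes and the outer ball, which do not meet $T^*$. The interior of each three-cell is connected and misses $T^*$, so each three-cell lies in $V^*$ or in $W^*$.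

Each edge lies on at most $4$ two-cells. For pieces of edges of $\mathcal{K}$ this was seen in Step B5, as $T^*$ meets them only in endpoints. An edge in $T^*\cap X^2$ lies on two cells of $T^*$, one in each adjacent cube, and on two pieces of the face. An edge of $\gamma^*$ lies on two cells of $T^*$. Now cone each two-cell from an interior point. The number of triangles is the number of incidences of edges with two-cells, at most $CL^2$. Then cone each three-cell of $W^*$ from an interior point. Each triangle lies on at most two three-cells, so $W^*$ is triangulated with at most $CL^2$ tetrahedra. On $T^*=\partial W^*$ this induces a triangulation with at most $CL^2$ triangles in which $\gamma^*$ is a cycle of $m\le CL^2$ edges.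

**Step B7. The lens space.** We fill in a second solid torus and count. Let $U$ be a solid torus with $\partial U=T^*$ and meridian $\gamma^*$. Cut along a meridian disc with boundary $\gamma^*$, it becomes a ball. The boundary sphere of the ball consists of the annulus obtained by cutting $T^*$ along $\gamma^*$, with its triangles, and two copies $E_\pm$ of the disc. Triangulate $E_+$ and $E_-$ as cones on $\gamma^*$, with $m$ triangles each, cone the whole sphere to the center of the ball, and glue $E_+$ to $E_-$ again. This triangulates $U$ with at most $CL^2$ tetrahedra, compatibly with $T^*$.

So $M=W^*\cup_{T^*}U$ has a possibly singular triangulation with at most $CL^2$ tetrahedra. The meridian of $W^*$ is $u^*$, that of $U$ is $u^*+(n+e)v^*$, and $u^*,v^*$ is a basis of $H_1(T^*)$. Hence $M\cong L(n+e,1)$ up to orientation. As $n+e\ge4$ is even, the theorem of Jaco, Rubinstein and Tillmann gives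
$$n-3\le n+e-3\le CL^2=4C\,\delta^{-2}.$$
Since $L^2\ge2$, the constant $3$ can be absorbed: $n\le CL^2=4C\delta^{-2}$ with a larger universal $C$. That is, $\delta\le Cn^{-1/2}$, and Theorem B is proved. $\blacksquare$
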